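# Deciding when the substitution closure of a finitely based permutation class is finitely based

## 1. Classes, inflations and simple permutations

All permutations in these notes are nonempty, and we write them in one-line notation. We also draw a permutation $\pi$ as the set of points $(i,\pi(i))$ in the plane.

**Containment.** A permutation $\pi$ contains a permutation $\sigma$ of length $k$, written $\sigma\le\pi$, if $\pi$ has a subsequence of length $k$ that is order-isomorphic to $\sigma$. If it does not, $\pi$ avoids $\sigma$. *Example.* $24513$ contains $231$ through the entries $2,4,1$. It avoids $321$: its descents as pairs are $2\,1$, $4\,1$, $4\,3$, $5\,1$, $5\,3$, and no two of them chain together.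

**Class, basis.** A permutation class is a set of permutations closed downward under containment. $\operatorname{Av}(B)$ is the class of all permutations containing no element of $B$. Every class equals $\operatorname{Av}(B)$ for a unique antichain $B$, its basis, which is the set of minimal permutations outside the class. The class is finitely based if its basis is finite. *Example.* $\operatorname{Av}(21)$ consists of the increasing permutations; its basis is $\{21\}$.

**Inflation.** Given $\sigma$ of length $m$ and permutations $\alpha_1,\dots,\alpha_m$, the inflation $\sigma[\alpha_1,\dots,\alpha_m]$ is obtained by replacing each entry $\sigma(i)$ by an interval (contiguous positions carrying contiguous values) order-isomorphic to $\alpha_i$, the intervals being placed relative to each other as the entries of $\sigma$. *Example.* $2413[1,12,1,1]=24513$.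

**Substitution closure.** A class $\mathcal C$ is substitution-closed if $\sigma[\alpha_1,\dots,\alpha_m]\in\mathcal C$ whenever $\sigma,\alpha_1,\dots,\alpha_m\in\mathcal C$. Intersections of substitution-closed classes are substitution-closed, so there is a smallest substitution-closed class containing $\mathcal C$, the substitution closure $\langle\mathcal C\rangle$. *Example.* $\operatorname{Av}(21)$ is substitution-closed, since an increasing arrangement of increasing blocks is increasing. $\operatorname{Av}(132)$ is not: it contains $12$, $1$, $21$ but not $12[1,21]=132$.

**Simple permutation.** A permutation of length $n$ is simple if its only intervals have lengths $0$, $1$ and $n$. *Examples.* $1,12,21$ are simple. No permutation of length $3$ is simple: each of $123,132,213,231,312,321$ has two adjacent entries with consecutive values. In length $4$, the first entry and the last entry of a simple permutation cannot be $1$ or $4$ (otherwise the other three entries form an interval), so they are $2$ and $3$ in some order. Of $2143,2413,3142,3412$ the first has the interval $21$ and the last the interval $34$. In $2413$ no adjacent pair and neither triple $241$, $413$ has contiguous values, so $2413$ is simple, and so is its reversal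 $3142$. Hence the simple permutations of length $4$ are exactly $2413$ and $3142$.

## 2. Points, directions and cuts

For proofs we forget coordinates and only remember the direction in which one point sees another.

**$D$-structure.** Let $D$ be a finite set with an involution $\delta\mapsto\bar\delta$ (so $\bar{\bar\delta}=\delta$; fixed points are allowed). A $D$-structure is a finite nonempty set $V$ with a function $d$ from ordered pairs of distinct points to $D$ such that $d(q,p)=\overline{d(p,q)}$. We say that $p$ sees $q$ in direction $d(p,q)$. Subsets of $V$ carry the induced structure, and containment means isomorphism to an induced substructure. A class of $D$-structures is a collection closed under isomorphism and under nonempty substructures.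

*Main example.* Let $D=\{NE,NW,SE,SW\}$ with $\overline{NE}=SW$ and $\overline{NW}=SE$. The points of a permutation form a $D$-structure: in $2413$ the entry $2$ sees $4$ and $3$ in direction $NE$ and sees $1$ in direction $SE$. Conversely, "$d(p,q)\in\{NE,SE\}$" ($q$ is to the right of $p$) and "$d(p,q)\in\{NE,NW\}$" ($q$ is above $p$) hold for exactly one of $(p,q),(q,p)$, so they are tournaments on $V$. A $D$-structure comes from a permutation, unique up to isomorphism, if and only if both are transitive, i.e. linear orders. The three-point structure $d(a,b)=d(b,c)=d(c,a)=NE$ is not a permutation. *Another example.* With $D=\{E,N\}$ and the identity involution, $D$-structures are graphs.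

**Cut, interval, simple.** A point $v\notin I$ cuts $I\subseteq V$ if it does not see all points of $I$ in the same direction. $I$ is an interval of $V$ if no $v\in V\setminus I$ cuts it. $V$ is simple (also called prime) if every interval of $V$ has size $0$, $1$ or $|V|$. For permutations this agrees with Section 1: a point that does not cut $I$ lies entirely to one side of $I$ horizontally and entirely to one side vertically. *Example.* In $2413$ the entry $3$ sees $2$ in direction $SW$ and $4$ in direction $NW$, so it cuts $\{2,4\}$. In a three-vertex path, the two ends form an interval.

**Inflation.** For a $D$-structure $\sigma$ on $\{1,\dots,m\}$ and $D$-structures $\alpha_1,\dots,\alpha_m$, the structure $\sigma[\alpha_1,\dots,\alpha_m]$ lives on the disjoint union of the $\alpha_i$; inside a block $d$ is as in $\alpha_i$, and a point of $\alpha_i$ sees a point of $\alpha_j$ in direction $d_\sigma(i,j)$. For permutations this is the inflation of Section 1. Substitution-closed classes and $\langle\mathcal C\rangle$ are defined as before.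

Because $d(q,p)=\overline{d(p,q)}$, the points $p,q$ see $v$ in the same direction if and only if $v$ sees $p,q$ in the same direction. We use this constantly, saying that $v$ sees $p$ and $q$ *alike*. Four facts will be used throughout.

* **(F1)** If $I$ is an interval of $V$ and $W\subseteq V$, then $I\cap W$ is an interval of $W$. A point of $W\setminus I$ does not cut $I$, so it does not cut $I\cap W$.
* **(F2)** The union of two intersecting intervals is an interval. An outside point sees each of them in one direction, and the common point makes the two directions equal.
* **(F3)** If $Y$ is simple, $|Y|\ge3$ and $u\in Y$, then $u$ does not see all of $Y\setminus\{u\}$ in one direction. Otherwise $Y\setminus\{u\}$ would be an interval of $Y$ of size $|Y|-1\ge2$.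
* **(F4)** Let $|V|\ge2$, and partition $V$ into intervals $I_1,\dots,I_m$ with $m\ge2$. If $\sigma$ is the substructure on one representative of each $I_i$, then $V\cong\sigma[I_1,\dots,I_m]$; and if $m\ge2$ is as small as possible, then $\sigma$ is simple.

*Proof of (F4).* Let $p,p'\in I_i$ and $q,q'\in I_j$ with $i\ne j$. Then $d(p,q)=d(p,q')$ because $p$ does not cut $I_j$, and $d(p,q')=d(p',q')$ because $q'$ does not cut $I_i$. So the direction depends only on $(i,j)$, which is the first claim. If $\sigma$ had an interval $J$ of size $j$ with $2\le j<m$, then the union of the blocks indexed by $J$ would be an interval of $V$, since a point of a block outside $J$ sees all these blocks in one direction. Merging them gives a partition into $m-j+1\in[2,m-1]$ intervals, contradicting minimality. $\square$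

## 3. The decision problem for $\langle\operatorname{Av}(B)\rangle$

It is a known fact that a class is substitution-closed if and only if all its basis elements are simple (this will also drop out of Proposition 1). It is also known, and we quote it without proof and only as motivation, that the substitution closure of a finitely based class need not be finitely based: $\langle\operatorname{Av}(4321)\rangle$ is infinitely based. Robert Brignall's "A Survey of Simple Permutations", arXiv:0801.0963 (2008), is the source of the following problem.

*Given a finite set $B$, is it decidable whether $\langle\operatorname{Av}(B)\rangle$ is finitely based?*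

> **Theorem A.** There is an algorithm which, given a finite set $B$ of permutations, decides whether $\langle\operatorname{Av}(B)\rangle$ is finitely based.

If $B=\emptyset$, then $\operatorname{Av}(B)$ is the class of all permutations and there is nothing to decide. Otherwise put
$$K=\max_{\beta\in B}|\beta| .$$
Sections 4 to 11 prove Theorem A. Section 12 gives quantitative forms (Theorem B), and Section 13 a version for general $D$-structures (Theorem C). To serve all three, the lemmas are stated for $D$-structures; on a first reading, think of permutations.

## 4. Basis elements are minimal simple permutations

The purpose of this section is to replace "basis element of $\langle\operatorname{Av}(B)\rangle$" by a condition about simple subsets only.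

**Proposition 1.** Let $\mathcal U$ be a substitution-closed class of $D$-structures (for example, all permutations) and $\mathcal C\subseteq\mathcal U$ a class. Then
$$\langle\mathcal C\rangle=\mathcal D:=\{V\in\mathcal U:\ \text{every simple substructure of }V\text{ is in }\mathcal C\}.$$
The minimal members of $\mathcal U$ outside $\langle\mathcal C\rangle$ are exactly the simple $V\in\mathcal U\setminus\mathcal C$ all of whose proper simple substructures lie in $\mathcal C$. A simple $V\in\mathcal U$ is in $\langle\mathcal C\rangle$ if and only if it is in $\mathcal C$.

All permutations do form a substitution-closed class: the left-to-right order of an inflation orders the blocks as in $\sigma$ and each block as in $\alpha_i$, and likewise the vertical order.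

**Step 1: $\langle\mathcal C\rangle\subseteq\mathcal D$.** Here we check that $\mathcal D$ is a substitution-closed class containing $\mathcal C$. It is a class and contains $\mathcal C$, because $\mathcal C$ is closed under substructures. Let $\sigma,\alpha_1,\dots,\alpha_m\in\mathcal D$; then $\sigma[\alpha_1,\dots,\alpha_m]\in\mathcal U$. Let $T$ be a simple substructure of it. Each block is an interval, so by (F1) $T$ meets each block in an interval of $T$, of size $0$, $1$ or $|T|$. If some block contains all of $T$, then $T$ is a substructure of $\alpha_i$. Otherwise $T$ has at most one point in each block and is a substructure of $\sigma$. In both cases $T\in\mathcal C$.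

**Step 2: $\mathcal D\subseteq\langle\mathcal C\rangle$.** We rebuild $V\in\mathcal D$ by inflations, by induction on $|V|$. If $|V|=1$, then $V$ is simple, so $V\in\mathcal C$. If $|V|\ge2$, take a partition into $m\ge2$ intervals with $m$ minimum (singletons show that partitions exist). By (F4), $V\cong\sigma[\alpha_1,\dots,\alpha_m]$ with $\sigma$ a simple substructure of $V$, so $\sigma\in\mathcal C$. The $\alpha_i$ are smaller than $V$ and lie in $\mathcal D$, hence in $\langle\mathcal C\rangle$ by induction. Therefore $V\in\langle\mathcal C\rangle$.

**Step 3: the remaining claims.** If $V$ is simple and in $\mathcal D$, then $V$, being a simple substructure of itself, is in $\mathcal C$; this and $\mathcal C\subseteq\mathcal D$ give the last claim. Let $V$ be minimal in $\mathcal U\setminus\mathcal D$. It has a simple substructure $\sigma\notin\mathcal C$; then $\sigma\notin\mathcal D$, so $V=\sigma$ by minimality. Proper substructures of $V$ are in $\mathcal D$, so the simple ones are in $\mathcal C$. Conversely, let $V\in\mathcal U\setminus\mathcal C$ be simple with all proper simple substructures in $\mathcal C$. Then $V\notin\mathcal D$. Every simple substructure of a proper substructure $W$ of $V$ is a proper simple substructure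 of $V$, hence in $\mathcal C$, so $W\in\mathcal D$. Thus $V$ is minimal. $\square$

*Remark.* This yields the known fact quoted in Section 3. A substitution-closed class $\mathcal C$ equals $\langle\mathcal C\rangle$, whose basis is simple. Conversely, if all basis elements of $\mathcal C$ are simple and $\pi\notin\mathcal C$, then $\pi$ contains a simple $\beta\notin\mathcal C$, so $\pi\notin\langle\mathcal C\rangle$; thus $\mathcal C=\langle\mathcal C\rangle$.

**$B$-critical.** For a set $B$ of $D$-structures, call $V$ $B$-critical if $V$ is simple and contains a member of $B$, but no proper simple substructure of $V$ contains a member of $B$. *Example.* $2413$ is $\{132\}$-critical: it contains $132$ through $2,4,3$, and its proper simple subpermutations have length at most $2$.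

By Proposition 1 with $\mathcal C=\operatorname{Av}(B)$, the basis of $\langle\operatorname{Av}(B)\rangle$ is the set of $B$-critical permutations.

**Corollary 2.** If every member of $B$ has at most $K$ points and $V$ is $B$-critical, there is a set $X\subseteq V$ with $|X|\le K$ such that no proper subset $Y\supseteq X$ of $V$ is simple.

*Proof.* Let $X$ be a copy in $V$ of a member of $B$. A proper simple $Y\supseteq X$ would contain this member. $\square$

## 5. The closures of $\operatorname{Av}(\beta)$ for short $\beta$

If $1\in B$, the class is empty and the basis of the closure is $\{1\}$. For $B=\{12,21\}$ the closure is $\{1\}$, with basis $\{12,21\}$. For $B=\{21\}$ the class is already closed, and similarly for $B=\{12\}$.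

For $B=\{132\}$ we look for the $\{132\}$-critical permutations. Such a permutation is simple and has length at least $3$, hence at least $4$. Both $2413$ (through $2,4,3$) and $3142$ (through $1,4,2$) contain $132$, and both are critical since their proper simple subpermutations have length at most $2$. Lemma 5 below says that every simple permutation of length at least $5$ contains $2413$ or $3142$; it then has a proper simple subpermutation containing $132$ and is not critical. So $\langle\operatorname{Av}(132)\rangle=\operatorname{Av}(2413,3142)$. The same argument works for $213$, $231$ and $312$: $2413$ contains them through $2,1,3$, through $2,4,1$ and through $4,1,3$, and $3142$ contains them through $3,1,4$, through $3,4,2$ and through $3,1,2$.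

For $B=\{321\}$ the situation is less immediate, because $2413$ and $3142$ avoid $321$. The permutations
$$25314,\qquad 35142,\qquad 41352,\qquad 42513$$
contain $321$ (through $5,3,1$; $5,4,2$; $4,3,2$; $4,2,1$). They are simple: one reads off that no two, three or four adjacent entries have contiguous values. Their proper simple subpermutations have length at most $4$ and so avoid $321$. Hence all four are basis elements of $\langle\operatorname{Av}(321)\rangle$. The basis has no shorter element, but nothing we have said so far bounds its longest one.

## 6. A copy of $213$ that needs every point of an oscillation

Corollary 2 suggests a plan. A basis element $\pi$ is a minimal simple set around a copy $X$ of some $\beta\in B$. If one could always make $X$ simple by adding a number of points bounded in terms of $K$, basis elements would have bounded length, and one could list them.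

This breaks at the words "bounded number of points". For even $n\ge4$ let $o_n$ have the points $v_1,\dots,v_n$ with
$$d(v_a,v_b)=NE\ \ (b\ge a+2),\qquad d(v_i,v_{i+1})=SE\ \ (i\text{ odd}),\qquad d(v_i,v_{i+1})=NW\ \ (i\text{ even}).$$
The order from left to right is $v_1,\,v_3,v_2,\,v_5,v_4,\dots,v_{n-1},v_{n-2},\,v_n$, and from bottom to top $v_2,v_1,\,v_4,v_3,\dots,v_n,v_{n-1}$. So $o_n$ is a permutation; for instance $o_4=2413$ and $o_8=24163857$.

*$o_n$ is simple.* Let $I$ be an interval with $|I|\ge2$, and let $j$ be its largest index. If $j<n$, then $v_{j+1}\notin I$ sees the other points of $I$ in direction $SW$ but $v_j$ in direction $NW$ or $SE$, a contradiction. So $v_n\in I$, and in the same way, looking from below the smallest index, $v_1\in I$. Now $v_k$ with $3\le k\le n-2$ sees $v_1$ in direction $SW$ and $v_n$ in direction $NE$; $v_2$ sees them in directions $NW$ and $NE$; $v_{n-1}$ sees them in directions $SW$ and $SE$. So all of these are in $I$.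

*The set $X=\{v_1,v_2,v_n\}$, a copy of $213$, lies in no simple set except all of $o_n$.* Suppose $X\subseteq Y$ and $v_i\notin Y$, where $3\le i\le n-1$. Put $L=Y\cap\{v_1,\dots,v_{i-1}\}$. Every point of $Y\setminus L$ has index at least $i+1$ and sees all of $L$ in direction $SW$. So $L$ is an interval of $Y$, with $2\le|L|<|Y|$.

Three given points may thus require any number of additional points. For $n>4$, $o_n$ is not a basis element of $\langle\operatorname{Av}(213)\rangle$, because another copy of $213$ sits in the proper simple subset $\{v_1,v_2,v_3,v_4\}$; but the quoted fact about $\operatorname{Av}(4321)$ says that even basis elements can be arbitrarily long. No argument bounding lengths for all $B$ can succeed.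

The same example shows what to do instead. The point $v_{i+1}$ sees all of $v_1,\dots,v_{i-1}$ in one direction and $v_i$ in another. If the points are revealed in the order $v_1,v_2,\dots$, then at each moment the points yet to come distinguish only two kinds of old points: the newest one and the rest. The length is unbounded, but the memory needed is not. We shall prove that a simple set can always be extended to include a prescribed point by a chain of this sort, deduce that every basis element can be revealed with memory bounded in terms of $K$, encode such permutations by words over a finite alphabet, and let finite automata decide the rest.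

## 7. Extending a simple set by a chain

We first see in which ways adding one point to a simple set can fail to give a simple set.

**Lemma 3.** Let $Y$ be simple, $|Y|\ge3$, $v\notin Y$. If $Y\cup\{v\}$ is not simple, then either $v$ does not cut $Y$, or $\{u,v\}$ is an interval of $Y\cup\{v\}$ for some $u\in Y$. There is at most one such $u$.

*Proof.* Let $I$ be an interval of $Y\cup\{v\}$ with $2\le|I|\le|Y|$. By (F1), $|I\cap Y|\in\{0,1,|Y|\}$, and $0$ is impossible as $|I|\ge2$. If $I\cap Y=Y$, then $I=Y$ by size, and $v$ does not cut $Y$. Otherwise $I=\{u,v\}$ with $u\in Y$. If $\{u,v\}$ and $\{u',v\}$ were both intervals with $u\ne u'$, then $\{u,u',v\}$ would be one by (F2), and $\{u,u'\}$ would be an interval of $Y$ by (F1), impossible since $|Y|\ge3$. $\square$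

**Lemma 4.** Let $V$ be simple, $Y\subsetneq V$ simple with $|Y|\ge3$, and $x\in V\setminus Y$. Then there is a simple $Y'$ with $Y\cup\{x\}\subseteq Y'\subseteq V$ of one of the following forms, where the points $p_i$ are distinct and outside $Y$.

* (a) $Y'=Y\cup\{x\}$.
* (b) $Y'=Y\cup\{p_1,\dots,p_m\}$, $m\ge2$, $p_m=x$, where $p_1$ cuts $Y$, and for $2\le i\le m$ the point $p_i$ sees all of $Y\cup\{p_1,\dots,p_{i-2}\}$ in one direction and $p_{i-1}$ in a different direction.
* (c) $Y'=Y\cup\{p_0,\dots,p_m\}$, $m\ge1$, $p_0=x$, and for some $u\in Y$ the set $M=\{u,p_0,\dots,p_{m-1}\}$ is an interval of $Y\cup M$; for $1\le i\le m$ the point $p_i$ sees all of $\{u,p_0,\dots,p_{i-2}\}$ in one direction and $p_{i-1}$ in a different direction. (For $i=1$ this set is $\{u\}$.)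

*Example of (b).* In $o_n$, $n\ge6$, take $Y=\{v_1,\dots,v_4\}$, $x=v_n$, $p_i=v_{4+i}$, $m=n-4$. *Example of (c).* In $246135$ take for $Y$ the entries $2,4,1,3$ and $x=6$. In $Y\cup\{x\}$, which reads $24613$, the entries $u=4$ and $p_0=6$ form an interval. The entry $p_1=5$ sees $4$ in direction $SW$ and $6$ in direction $NW$. The whole permutation is simple: no two to five adjacent entries have contiguous values.

**Step 0: layers.** This is the tool for both long cases. Let $W_0\subseteq V$ with $|W_0|\ge2$, and put $W_{i+1}=W_i\cup\{v\in V\setminus W_i: v\text{ cuts }W_i\}$. If $W_i\ne V$, then $W_i$ is not an interval of the simple structure $V$, so $W_i\subsetneq W_{i+1}$; hence the layers eventually reach $V$. Moreover: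

(L) if $i\ge2$ and $v\in W_i\setminus W_{i-1}$, then $v$ sees all of $W_{i-2}$ in one direction and some point of $W_{i-1}\setminus W_{i-2}$ in a different direction.

Indeed $v\notin W_{i-1}$ means that $v\notin W_{i-2}$ and that $v$ does not cut $W_{i-2}$, while $v$ cuts $W_{i-1}$ since it enters at stage $i$.

If $Y\cup\{x\}$ is simple, we have (a). Otherwise one of the two alternatives of Lemma 3 holds.

**Step 1: building the chain when $x$ does not cut $Y$.** Take the layers from $W_0=Y$. Let $m$ be least with $x\in W_m$. As $x\notin Y$ and $x$ does not cut $Y$, $m\ge2$. Put $p_m=x\in W_m\setminus W_{m-1}$. For $i=m,m-1,\dots,2$ in turn, (L) gives $p_{i-1}\in W_{i-1}\setminus W_{i-2}$ such that $p_i$ sees $W_{i-2}$ in one direction and $p_{i-1}$ in another. Since $Y\cup\{p_1,\dots,p_{i-2}\}\subseteq W_{i-2}$, the properties in (b) hold, and $p_1\in W_1\setminus W_0$ cuts $Y$. The $p_i$ are distinct because they lie in different layers.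

**Step 2: the set from Step 1 is simple.** Let $I$ be an interval of $Y'$ with $|I|\ge2$. By (F1), $|I\cap Y|\in\{0,1,|Y|\}$, and we show that only $I=Y'$ survives.

*$I\supseteq Y$.* Since $p_1$ cuts $Y$, $p_1\in I$. Inductively $p_i$ cuts $Y\cup\{p_1,\dots,p_{i-1}\}\subseteq I$, so $p_i\in I$. Hence $I=Y'$.

*$I\cap Y=\{u\}$.* Let $j$ be the largest index with $p_j\in I$. If $j<m$, then $p_{j+1}\notin I$ sees $u$ and $p_j$ differently, a contradiction. So $p_m\in I$. Each $y\in Y\setminus\{u\}$ is outside $I$ and sees $u$ and $p_m$ alike. As $m\ge2$, $p_m$ does not cut $Y$, so all points of $Y$ see $p_m$ in one direction. Hence all $y\in Y\setminus\{u\}$ see $u$ in one direction, so $u$ sees all of $Y\setminus\{u\}$ in one direction, contradicting (F3).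

*$I\cap Y=\emptyset$.* Let $i<j$ be the smallest and largest indices occurring in $I$. If $j<m$, then $p_{j+1}\notin I$ sees $p_j$ differently from $p_i$ (as $i\le j-1$), a contradiction. So $j=m$, and each point of $Y$ sees $p_i$ and $p_m$ alike. If $i=1$: $p_m$ does not cut $Y$, hence $p_1$ does not, a contradiction. If $i\ge2$: $p_{i-1}\notin I$ also sees $p_i$ and $p_m$ alike. Let $\epsilon$ be the direction in which $p_i$ sees all of $Y$; it sees $p_{i-1}$ in a direction $\ne\epsilon$. Therefore $p_m$ sees $Y$ in direction $\epsilon$ and $p_{i-1}$ in a direction $\ne\epsilon$. But $i-1\le m-2$, so $p_m$ sees $Y\cup\{p_{i-1}\}$ in one direction, a contradiction.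

**Step 3: building the chain when $\{u,x\}$ is an interval of $Y\cup\{x\}$.** Now $x$ is a twin of $u\in Y$, and we must reach a point that is not a twin of $u$. Let
$$A=\{u\}\cup\{v\in V\setminus Y:\{u,v\}\text{ is an interval of }Y\cup\{v\}\}.$$
By definition

(T) every $y\in Y\setminus\{u\}$ sees all of $A$ in one direction (the direction in which it sees $u$), and $A\cap Y=\{u\}$.

Take the layers $Z_0,Z_1,\dots$ of Step 0 from $Z_0=\{u,x\}\subseteq A$. They reach $V$, and $V\not\subseteq A$ because $Y\not\subseteq A$. Let $m\ge1$ be least with $Z_m\not\subseteq A$, and choose $p_m\in Z_m\setminus A$. Since $Z_{m-1}\subseteq A$, $p_m\in Z_m\setminus Z_{m-1}$, so $p_m$ cuts $Z_{m-1}\subseteq A$. By (T) no point of $Y\setminus\{u\}$ cuts a subset of $A$, and $u\in A$; so $p_m\notin Y$. For $i=m,\dots,2$ use (L) to choose $p_{i-1}\in Z_{i-1}\setminus Z_{i-2}$ such that $p_i$ sees $Z_{i-2}$ in one direction and $p_{i-1}$ in another. Put $p_0=x$. The point $p_1\in Z_1\setminus Z_0$ cuts $\{u,p_0\}$, so it sees $u$ and $p_0$ differently. For $i\ge2$ we have $\{u,p_0,\dots,p_{i-2}\}\subseteq Z_{i-2}$. So the $p_i$ have the properties in (c). They are distinct, as $p_0\in Z_0$ and the others are in different later layers. Finally $p_0,\dots,p_{m-1}\in Z_{m-1}\subseteq A$,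 and none of them is $u$, so they lie in $A\setminus Y$ by (T). Hence $M\subseteq A$, and by (T) no point of $Y\setminus\{u\}$ cuts $M$: $M$ is an interval of $Y\cup M$.

**Step 4: the set from Step 3 is simple.** Let $I$ be an interval of $Y'$ with $|I|\ge2$; again $|I\cap Y|\in\{0,1,|Y|\}$.

*$I\supseteq Y$.* For $i<m$, $p_i\in A$ sees each point of $Y\setminus\{u\}$ as $u$ does. By (F3) $u$ sees $Y\setminus\{u\}$ in more than one direction, so $p_i$ cuts $Y$ and $p_i\in I$. Thus $M\subseteq I$. As $p_m$ sees $u$ and $p_{m-1}$ differently, it cuts $M$, so $p_m\in I$ and $I=Y'$.

*$I\cap Y=\{u\}$.* Let $j$ be the largest index with $p_j\in I$. If $j<m$, then $p_{j+1}\notin I$ sees $u$ and $p_j$ differently, a contradiction. If $j=m$, then by (F1) $I\cap(Y\cup\{p_m\})=\{u,p_m\}$ is an interval of $Y\cup\{p_m\}$, so $p_m\in A$, a contradiction.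

*$I\cap Y=\{w\}$ with $w\ne u$.* If $p_j\in I$ with $j<m$, then $\{w,p_j\}$ is an interval of $Y\cup\{p_j\}$ by (F1), and $\{u,p_j\}$ is one because $p_j\in A$. This contradicts the uniqueness in Lemma 3. So $I=\{w,p_m\}$. The points $u$ and $p_{m-1}$ are outside $I$, so each sees $w$ and $p_m$ alike. By (T), $w$ sees $u$ and $p_{m-1}$ in one direction; hence so does $p_m$. But $p_m$ sees $u$ and $p_{m-1}$ differently, a contradiction.

*$I\cap Y=\emptyset$.* Let $j$ be the largest index in $I$ and $p_i\in I$ with $i<j$. If $j<m$, then $p_{j+1}\notin I$ sees $p_j$ and $p_i$ differently, a contradiction. So $j=m$ and $i<m$. Every $y\in Y\setminus\{u\}$ sees $p_m$ as it sees $p_i$, hence, by (T), as it sees $u$. So $\{u,p_m\}$ is an interval of $Y\cup\{p_m\}$, i.e. $p_m\in A$, a contradiction. $\square$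

## 8. Simple substructures with three or four points

To apply Lemma 4 we need a small simple set from which to start.

**Lemma 5.** Every simple $D$-structure $V$ with $|V|\ge3$ has a simple substructure of size $3$ or $4$. In particular, every simple permutation of length at least $4$ contains $2413$ or $3142$.

The second sentence follows from the first, because no permutation of length $3$ is simple and the simple permutations of length $4$ are these two. (For permutations one can also use that permutations avoiding both are separable, so that those of length at least $3$ are sums or skew sums and not simple; see Bose, Buss, Lubiw, *Pattern matching for permutations*, Inform. Process. Lett. 65 (1998).)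

For the first sentence it suffices to show that a simple $V$ with $|V|\ge5$ has a proper simple substructure of size at least $3$; then we descend. Suppose it has none, and fix $v\in V$.

**Step 1: $V\setminus\{v\}$ splits into two blocks.** Partition $V\setminus\{v\}$ into $m\ge2$ intervals of $V\setminus\{v\}$ with $m$ minimum. By (F4) a set of representatives is a simple substructure of size $m$; it is proper, so $m=2$. Thus $V\setminus\{v\}=M_1\cup M_2$ with a single direction $\delta$ such that $d(p,q)=\delta$ for all $p\in M_1$, $q\in M_2$. Let
$$P=\{p\in M_1:d(p,v)\ne\delta\},\quad P'=M_1\setminus P,\quad Q=\{q\in M_2:d(v,q)\ne\delta\},\quad Q'=M_2\setminus Q .$$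

**Step 2: $P$ and $Q$ are nonempty.** If $P=\emptyset$, every point of $M_1$ sees all of $M_2\cup\{v\}$ in direction $\delta$, so $M_2\cup\{v\}$ is an interval of $V$ of size between $2$ and $|V|-1$. If $Q=\emptyset$, every point of $M_2$ sees all of $M_1\cup\{v\}$ in direction $\bar\delta$, so $M_1\cup\{v\}$ is such an interval. Both are impossible.

**Step 3: $v$ sees $P\cup Q$ in one direction.** Let $p\in P$, $q\in Q$. The set $\{p,v,q\}$ is a proper substructure of size $3$, so it is not simple and has a two-element interval. This is not $\{p,v\}$, since $d(p,q)=\delta\ne d(v,q)$; and not $\{v,q\}$, since $d(p,q)=\delta\ne d(p,v)$. So it is $\{p,q\}$, and $d(v,p)=d(v,q)$. As $p,q$ were arbitrary and $P,Q\ne\emptyset$, $v$ sees all of $P\cup Q$ in one direction $\zeta$. Here $\zeta=d(v,q)\ne\delta$ and $\bar\zeta=d(p,v)\ne\delta$.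

**Step 4: finding four points.** If $P'=Q'=\emptyset$, then $V\setminus\{v\}=P\cup Q$ is an interval of $V$, a contradiction. Exchanging $M_1$ with $M_2$ and replacing $\delta$ by $\bar\delta$ exchanges $P$ with $Q$ and $P'$ with $Q'$, because $d(q,v)\ne\bar\delta$ is the same as $d(v,q)\ne\delta$, and $d(v,p)\ne\bar\delta$ the same as $d(p,v)\neq\delta$. It keeps $\zeta$, and it turns the conditions $\zeta,\bar\zeta\ne\delta$ into $\zeta,\bar\zeta\neq\bar\delta$, which are equivalent to them. So we may assume $P'\ne\emptyset$. Every point of $P'$ sees all of $M_2\cup\{v\}$ in direction $\delta$. If also $d(p',p)=\delta$ for all $p'\in P'$, $p\in P$, then $V\setminus P'=P\cup M_2\cup\{v\}$ would be an interval of size at least $3$ and less than $|V|$, a contradiction. So there are $p'\in P'$ and $p\in P$ with $\eta:=d(p',p)\ne\delta$; choose any $q\in Q$. On $T=\{p',p,v,q\}$ we have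
$$d(p',p)=\eta,\quad d(p',v)=d(p',q)=d(p,q)=\delta,\quad d(p,v)=\bar\zeta,\quad d(v,q)=\zeta,\qquad \eta,\zeta,\bar\zeta\ne\delta.$$

**Step 5: $T$ is simple.** For each subset of size $2$ or $3$ we name an outside point of $T$ and the two different directions in which it sees two members. Note that $\zeta\ne\bar\delta$ since $\bar\zeta\ne\delta$, and $\bar\zeta\ne\bar\delta$ since $\zeta\ne\delta$.

* $\{p',p\}$: $v$ sees $p'$ in $\bar\delta$, $p$ in $\zeta$.
* $\{p',v\}$: $q$ sees $p'$ in $\bar\delta$, $v$ in $\bar\zeta$.
* $\{p',q\}$: $v$ sees $p'$ in $\bar\delta$, $q$ in $\zeta$.
* $\{p,v\}$: $p'$ sees $p$ in $\eta$, $v$ in $\delta$.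
* $\{p,q\}$: $p'$ sees $p$ in $\eta$, $q$ in $\delta$.
* $\{v,q\}$: $p$ sees $v$ in $\bar\zeta$, $q$ in $\delta$.
* $\{p',p,v\}$: $q$ sees $p'$ in $\bar\delta$, $v$ in $\bar\zeta$.
* $\{p',p,q\}$: $v$ sees $p'$ in $\bar\delta$, $p$ in $\zeta$.
* $\{p',v,q\}$: $p$ sees $v$ in $\bar\zeta$, $q$ in $\delta$.
* $\{p,v,q\}$: $p'$ sees $p$ in $\eta$, $v$ in $\delta$.

So $T$ is a simple substructure of size $4$, proper because $|V|\ge5$. This contradicts our assumption. $\square$

## 9. Orderings of bounded width

We now make precise the "memory" observed in Section 6.

**Width.** Let $v_1,\dots,v_n$ be an ordering of a $D$-structure $V$. For $1\le i\le n$ let $\lambda(i)$ be the number of classes of the equivalence relation on $\{v_1,\dots,v_i\}$ given by: $p\sim q$ if and only if no $v_j$ with $j>i$ cuts $\{p,q\}$. The width of the ordering is $\max_i\lambda(i)$, and $w(V)$ is the least width of an ordering of $V$. *Example.* For $v_1,\dots,v_n$ in $o_n$: after $i$ steps, $2\le i<n$, later points see $v_1,\dots,v_{i-1}$ alike, and $v_{i+1}$ separates $v_i$ from them. So $\lambda(i)=2$, and the width is $2$.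

If $|V|\le4$, then $w(V)\le3$, because $\lambda(i)\le i$ and $\lambda(|V|)=1$. In general, if the set of later points is enlarged, the number of classes of a fixed set can only grow; if the fixed set is enlarged, it can only grow as well.

**Lemma 6.** In Lemma 4, $w(Y')\le w(Y)+2$.

*Proof.* Fix an ordering of $Y$ of width $t=w(Y)\ge1$. For each form we describe an ordering of $Y'$ and count classes.

**Form (a).** Order: $x$, then $Y$ in its order. After the prefix $\{x\}\cup P$, the prefix $P$ of $Y$ contributes at most $t$ classes and $x$ at most one more. So the width is at most $t+1$.

**Form (b).** Order: $p_1$, then $Y$ in its order, then $p_2,\dots,p_m$. Consider a prefix $\{p_1\}\cup P$ with $P$ a prefix of $Y$, possibly empty or equal to $Y$. The points $p_2,\dots,p_m$ do not cut $Y$, so only points of $Y\setminus P$ can separate points of $P$, and $P$ contributes at most $t$ classes; with $p_1$ the total is at most $t+1$. Consider a prefix $\{p_1\}\cup Y\cup\{p_2,\dots,p_j\}$ with $2\le j\le m$. The later points are the $p_i$ with $i\ge j+1$, and $p_i$ does not cut $Y\cup\{p_1,\dots,p_{i-2}\}\supseteq Y\cup\{p_1,\dots,p_{j-1}\}$. So there are at most $2$ classes, those of this set and of $p_j$. The width is at most $\max(2,t+1)\le t+2$.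

**Form (c).** Order: $p_m$, then $u,p_0,\dots,p_{m-1}$, then $Y\setminus\{u\}$ in its order. The prefixes $\{p_m\}$ and $\{p_m,u\}$ have at most $2$ classes. Consider $\{p_m\}\cup\{u,p_0,\dots,p_j\}$ with $0\le j\le m-1$. Later points in $Y\setminus\{u\}$ do not cut $M$. If $j+1\le m-1$, the later point $p_{j+1}$ does not cut $\{u,p_0,\dots,p_{j-1}\}$, and later $p_i$ with $j+2\le i\le m-1$ do not cut $\{u,p_0,\dots,p_j\}$. So $\{u,p_0,\dots,p_{j-1}\}$ lies in one class, and with $p_j$ and $p_m$ there are at most $3$ classes.

Consider finally $\{p_m\}\cup M\cup P$ with $P$ a nonempty initial part of $Y\setminus\{u\}$. The later points form $S=Y\setminus(P\cup\{u\})$. They do not cut $M$, so $M$ lies in one class. Either $P$ is a prefix of the ordering of $Y$, with later points $S\cup\{u\}$, or $P\cup\{u\}$ is a prefix, with later points $S$. In both cases $P$ has at most $t$ classes with respect to $S$. With $M$ and $p_m$ the total is at most $t+2$. Hence the width is at most $\max(3,t+2)=t+2$. $\square$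

**Proposition 7.** Let every member of $B$ have at most $K$ points. Every $B$-critical $D$-structure $V$ satisfies $w(V)\le N:=2K+3$. In particular this holds for every basis element of $\langle\operatorname{Av}(B)\rangle$.

*Proof.* If $|V|\le4$, then $w(V)\le3$. Otherwise $V$ is simple with at least $5$ points, and Lemma 5 gives a simple $Y_0\subseteq V$ of size $3$ or $4$, so $w(Y_0)\le3$. Take $X$ as in Corollary 2. As long as $X\not\subseteq Y_i$, apply Lemma 4 with some $x\in X\setminus Y_i$ to get a simple $Y_{i+1}\supseteq Y_i\cup\{x\}$. Each step adds a point of $X$, so after $r\le K$ steps we have a simple $Y_r\supseteq X$, and $Y_r=V$ by Corollary 2. By Lemma 6, $w(V)\le3+2r\le2K+3$. $\square$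

## 10. Words for structures of bounded width

An ordering of width at most $N$ can be recorded letter by letter if the classes are given names from $[N]=\{1,\dots,N\}$.

**Code words.** Let $\mathsf A_N$ be the finite alphabet of triples $(g,\rho,b)$ with $g:[N]\to D$, $\rho:[N]\to[N]$, $b\in[N]$. A word $w=a_1\cdots a_n$ with $a_i=(g_i,\rho_i,b_i)$ defines labels
$$\ell_i(i)=b_i,\qquad \ell_i(j)=\rho_i(\ell_{i-1}(j))\quad(j<i),$$
and a $D$-structure $[\![w]\!]$ on $\{1,\dots,n\}$ by $d(j,i)=g_i(\ell_{i-1}(j))$ for $j<i$ (and $d(i,j)=\overline{d(j,i)}$). The length $|w|$ is the number of points. In words: when point $i$ arrives, each old point sees it in a direction that depends only on the old point's current label; then old labels are changed by $\rho_i$, and the new point gets label $b_i$.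

*Example.* Take $N=2$, and let $a,a'$ be letters with $\rho(1)=\rho(2)=1$, $b=2$, $g(1)=NE$, and $g(2)=NW$ for $a$, $g(2)=SE$ for $a'$. The newest point has label $2$, all older ones label $1$. Comparing with the definition in Section 6, $[\![(aa')^k]\!]=o_{2k}$ for $k\ge2$.

**Lemma 8.** If $w(V)\le N$, then $V\cong[\![w]\!]$ for some $w\in\mathsf A_N^*$.

*Proof.* Take an ordering $v_1,\dots,v_n$ of width at most $N$, and for each $i$ label the classes of $\{v_1,\dots,v_i\}$ injectively by elements of $[N]$. Let $g_i$ send the label of a class of $\{v_1,\dots,v_{i-1}\}$ to the direction in which its members see $v_i$; they see it in the same direction, since $v_i$ does not cut a pair in one class. Let $\rho_i$ send that label to the label of the class of $\{v_1,\dots,v_i\}$ containing the old class; points equivalent at stage $i-1$ are equivalent at stage $i$, as there are fewer later points. Let $b_i$ be the label of the class of $v_i$. Values not determined in this way are arbitrary. By induction on $i$, $\ell_i(j)$ is the label of the class of $v_j$ at stage $i$, so $d(j,i)=g_i(\ell_{i-1}(j))=d(v_j,v_i)$ for $j<i$. $\square$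

## 11. Automata for the basis, and the proof of Theorem A

We recall standard facts on finite automata. An NFA (several initial states allowed) with $s$ states can be converted into a DFA with at most $2^s$ states for the same language (subset construction). DFAs can be complemented without new states, and the product of DFAs recognizes the intersection with the product of the state numbers. If a DFA with $s$ states accepts a word of length at least $s$, two states coincide along its first $s$ letters, so the word factors as $xyz$ with $1\le|y|\le s$ and all $xy^iz$, $i\ge0$, are accepted.

From here to the end of the proof of Theorem A, $D$ is the set of four directions and $N=2K+3$. Let $L_B\subseteq\mathsf A_N^*$ be the set of words $w$ such that $[\![w]\!]$ is isomorphic to a basis element of $\langle\operatorname{Av}(B)\rangle$.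

**Proposition 9.** Let $B\ne\emptyset$ be finite. A DFA for $L_B$ can be computed from $B$. It has at most $2^{2^{2^{cK}}}$ states, $c$ an absolute constant.

*Proof.* Some automata below read words over $\mathsf A_N\times\{0,1\}$, that is, pairs $(w,S)$ where $S$ is the set of positions marked $1$. Every automaton that tracks points updates their current labels by the $\rho$ of each letter read.

**(α) $[\![w]\!]$ is a permutation.** The two relations of Section 2 are tournaments. A tournament that is not transitive has $p\to q\to r$ without $p\to r$; then $r\to p$. So it fails to be transitive exactly when it contains a cyclic triangle. An NFA guesses three positions forming such a triangle in one of the two tournaments. It remembers the current labels of the points guessed so far and the direction $d$ between the first two; when it guesses the third position with letter $(g,\rho,b)$, the directions from the first two points to the third are the values of $g$ at their labels. It has at most $2+N+4N^2$ states: nothing guessed; one label; two labels and a direction; success. Determinize and complement.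

**(β) $S$ contains a copy of some $\beta\in B$.** An NFA guesses $\beta$ and the points of a copy as they are read. Its state records $\beta$ and, for each entry of $\beta$, either "not placed" or its current label. When a marked position with letter $(g,\rho,b)$ is chosen for an unplaced entry $e$, it checks for each placed entry $e'$ with current label $c$ that $g(c)$ is the direction in which $e'$ sees $e$ in $\beta$. Then $e$ gets label $b$ and the other labels are updated by $\rho$. It accepts if all entries are placed. It has at most $|B|(N+1)^K$ states.

**(γ) $S$ is not simple.** An NFA guesses an interval $I\subsetneq S$ of the substructure $S$ with $|I|\ge2$. Before the first point of $I$ the state is the set $O\subseteq[N]$ of current labels of points of $S$ read so far. Afterwards it is $(P,Q,f)$: $P$ is the set of current labels of points of $I$ read so far; $Q\subseteq[N]\times D$ is the set of pairs $(c,\delta)$ such that some point of $S\setminus I$ read so far has current label $c$ and sees $I$ in direction $\delta$; $f$ records whether $|I|\ge2$ so far. Let $\rho$ act on the first coordinates of $Q$. On a letter $(g,\rho,b)$: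

* unmarked: apply $\rho$ to $O$, respectively to $P$ and $Q$;
* marked and guessed $\notin I$: $O\mapsto\rho(O)\cup\{b\}$; respectively, require that $g$ is constant on $P$, say equal to $\varepsilon$ (the points of $I$ see the new point in direction $\varepsilon$, so it sees them in direction $\bar\varepsilon$), and set $P\mapsto\rho(P)$, $Q\mapsto\rho(Q)\cup\{(b,\bar\varepsilon)\}$;
* marked and guessed $\in I$: if it is the first point of $I$, set $P=\{b\}$, $Q=\{(\rho(c),g(c)):c\in O\}$, and $f$ to "$|I|=1$"; otherwise require $g(c)=\delta$ for all $(c,\delta)\in Q$, and set $P\mapsto\rho(P)\cup\{b\}$, $Q\mapsto\rho(Q)$, $f$ to "$|I|\ge2$".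

It accepts if and only if $f$ says $|I|\ge2$ and $Q\ne\emptyset$, i.e. $S\setminus I\ne\emptyset$. Every pair of an outside point and a point of $I$ is compared when the later of the two is read, so the requirements say exactly that no point of $S\setminus I$ cuts $I$. There are at most $2^N+2\cdot2^N\cdot2^{4N}\le2^{5N+2}$ states. Determinizing and complementing gives a DFA $\mathcal S$ with at most $2^{2^{5N+2}}$ states that accepts $(w,S)$ if and only if $S$ is simple or empty. The empty set causes no harm, because (β) rejects it.

**(δ) Some $S\subsetneq[n]$ is simple and contains a copy of some $\beta\in B$.** An NFA over $\mathsf A_N$ guesses the marks, runs $\mathcal S$ and (β) in parallel on the marked word, and checks with one bit that some mark is $0$. It has $q\le2\cdot2^{2^{5N+2}}\cdot|B|(N+1)^K$ states. Determinize and complement.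

**Combining.** By Proposition 1, $w\in L_B$ if and only if $[\![w]\!]$ is a permutation, is simple, contains some $\beta\in B$, and no proper simple subset contains one. That is: $w$ passes (α); $\mathcal S$ and (β) accept $w$ with all positions marked; and the NFA (δ) rejects $w$. The product DFA has at most
$$2^{2+N+4N^2}\cdot2^{2^{5N+2}}\cdot2^{|B|(N+1)^K}\cdot2^{q}$$
states.

**Estimating.** We have $5N+2=10K+17$. Using $K\le2^K$ and $2K+4\le2^{K+2}$,
$$|B|(N+1)^K\le K\cdot K!\cdot(2K+4)^K\le 2^{K^2+K}\cdot2^{K^2+2K}\le2^{5K^2}\le2^{2^{10K+17}},$$
so $q\le2^{1+2\cdot2^{10K+17}}\le2^{2^{10K+19}}$. The other three exponents $2+N+4N^2$, $2^{10K+17}$, $|B|(N+1)^K$ are also at most $2^{2^{10K+19}}$. The sum of the four is at most $4\cdot2^{2^{10K+19}}\le2^{2^{10K+20}}\le2^{2^{30K}}$ as $K\ge1$. So $c=30$ will do. $\square$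

**Proof of Theorem A.** Let $B\neq\emptyset$. By Proposition 7 and Lemma 8, every basis element of $\langle\operatorname{Av}(B)\rangle$ of length $n$ is coded by a word of length $n$ in $L_B$. Conversely each word of length $n$ in $L_B$ codes a basis element of length $n$. There are finitely many words and finitely many permutations of each length, so the basis is infinite if and only if $L_B$ is infinite. By Proposition 9 we can compute a DFA for $L_B$, with $s$ states, say. We claim that $L_B$ is infinite if and only if it contains a word whose length is in $[s,2s)$; this can be tested. If there is such a word, pumping gives infinitely many. If $L_B$ is infinite, take a shortest word in it among those of length at least $s$. If its length were at least $2s$, deleting $y$ with $1\le|y|\le s$ would give a shorter word in $L_B$ of length at least $s$, a contradiction. $\blacksquare$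

## 12. Length bounds, sets of lengths, space, and inclusion of closures

> **Theorem B.** Let $B\ne\emptyset$ be finite with longest element of length $K$. There is an absolute constant $c$ such that:
> 1. If $\langle\operatorname{Av}(B)\rangle$ is finitely based, all its basis elements have length less than $2^{2^{2^{cK}}}$, and the basis can be computed. If it is infinitely based, there is a word $xyz$ with $y$ nonempty such that $[\![xy^iz]\!]$ is a basis element for every $i\ge0$.
> 2. The set of lengths of basis elements is an effectively computable ultimately periodic set.
> 3. Finite basability can be decided in deterministic space $2^{2^{O(K)}}$.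
> 4. For finite $B,B'$ it is decidable whether $\langle\operatorname{Av}(B)\rangle\subseteq\langle\operatorname{Av}(B')\rangle$, hence whether the two closures are equal.

*Proof.* Let $s$ be the number of states of the DFA for $L_B$ from Proposition 9.

**Part 1.** This is the pumping lemma. If the basis is finite, so is $L_B$, and all its words are shorter than $s\le2^{2^{2^{cK}}}$, since a longer word could be pumped. So all basis elements have length less than $s$, and the basis is found by testing all permutations of length less than $s$ with the criterion of Proposition 1. If the basis is infinite, then $L_B$ has a word of length at least $s$, which factors as $xyz$ with $y$ nonempty and all $xy^iz\in L_B$.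

**Part 2.** We pass to a one-letter alphabet. The set of lengths of basis elements is $\{|w|:w\in L_B\}$. Replacing every letter in the DFA by one and the same letter gives a unary NFA for this set of lengths; determinize it. The states $q_0,q_1,q_2,\dots$ reached after $0,1,2,\dots$ letters are eventually periodic, with preperiod and period that can be computed, and hence so is the set of $n$ with $q_n$ accepting.

**Part 3.** We search for a word of length in $[s,2s)$ without storing the DFA. A state of the product DFA is a string of
$$h=(2+N+4N^2)+2^{5N+2}+|B|(N+1)^K+q$$
bits, one for each state of the NFAs (α), (γ), (β), (δ). Count all such strings as states, so $s=2^h$; the estimate in Proposition 9 gives $h\le2^{2^{cK}}$. A nondeterministic machine guesses a word of length in $[s,2s)$ letter by letter and keeps the current state, a letter ($O(N\log N)$ bits) and a length counter of $O(\log s)=O(h)$ bits. To update the state on a letter, it computes each new bit by checking whether some NFA state whose bit is set has a transition to the corresponding NFA state. The transitions are given by the explicit rules of Proposition 9. A state of (δ) contains a state of $\mathcal S$, itself a string of $2^{5N+2}$ bits, updated in the same manner.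 All this needs space polynomial in $h$, that is, $2^{2^{O(K)}}$; the input $B$, a list of at most $K\cdot K!$ permutations, also fits. By Savitch's theorem the search can be made deterministic by squaring the space, and $\bigl(2^{2^{O(K)}}\bigr)^2=2^{2^{O(K)}}$.

**Part 4.** We reduce inclusion to emptiness of a regular language. If $B'=\emptyset$ the inclusion holds trivially, so let $B'\ne\emptyset$. We claim that the inclusion fails if and only if some basis element $\pi$ of $\langle\operatorname{Av}(B')\rangle$ avoids all of $B$. Such a $\pi$ lies in $\operatorname{Av}(B)\subseteq\langle\operatorname{Av}(B)\rangle$ but not in $\langle\operatorname{Av}(B')\rangle$. Conversely, an element of $\langle\operatorname{Av}(B)\rangle\setminus\langle\operatorname{Av}(B')\rangle$ contains a basis element $\pi$ of $\langle\operatorname{Av}(B')\rangle$. Then $\pi\in\langle\operatorname{Av}(B)\rangle$ and $\pi$ is simple, so $\pi\in\operatorname{Av}(B)$ by the last claim of Proposition 1. Hence the inclusion holds if and only if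
$$L_{B'}\cap\{w:[\![w]\!]\text{ avoids }B\}=\emptyset ,$$
both languages over $\mathsf A_{2K'+3}$ with $K'=\max_{\beta\in B'}|\beta|$. The first is effectively regular by Proposition 9. The second is the complement of (β) for $B$ with all positions marked, where the construction (β) works over $\mathsf A_{N}$ for any $N$; if $B=\emptyset$ it is everything. Emptiness is decidable. $\square$

## 13. Graphs, tournaments, posets and other $D$-structures

Now let $D$ be any finite set with an involution, and use the word "prime" for "simple". Graphs, tournaments, posets and permutations are classes of $D$-structures, for suitable $D$, given by finite sets $F$ of forbidden substructures: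

* graphs: $D=\{E,N\}$, identity involution, $F=\emptyset$;
* tournaments: $D=\{\to,\leftarrow\}$ with the two elements exchanged, $F=\emptyset$;
* posets: $D=\{<,>,\parallel\}$ with $\bar<\,=\,>$ and $\bar\parallel=\parallel$, $F$ the three-point structures in which $<$ is not transitive;
* permutations: the four directions, $F$ the three-point structures with a cyclic triangle in one of the two tournaments.

These classes are substitution-closed. For $F=\emptyset$ this is clear, and permutations were treated in Section 4. For posets, let $a<b<c$ in an inflation. If all three are in one block or in three different blocks, then $a<c$ by transitivity in $\alpha_i$ or in $\sigma$. If exactly $a,b$ or exactly $b,c$ share a block, then $a<c$ because the relation between different blocks is constant. If exactly $a,c$ shared a block, then $\sigma$ would have this block both below and above the block of $b$, which is impossible.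

> **Theorem C.** Fix $D$. It is decidable, given finite sets $F,B$ of $D$-structures, whether there are finitely many prime $F$-free $D$-structures that contain a member of $B$ but have no proper prime substructure containing a member of $B$. If the class $\mathcal U$ of $F$-free structures is substitution-closed, these structures are exactly the minimal members of $\mathcal U$ not in the substitution closure of $\{V\in\mathcal U: V\text{ avoids }B\}$. So it is decidable whether this closure is finitely based relative to $\mathcal U$.

Structures are counted up to isomorphism. The structures in question are the $F$-free $B$-critical ones.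

*Proof.* **Step 1: decidability.** If $B=\emptyset$ there are none. Otherwise let $K=\max_{\beta\in B}|\beta|$ and $N=2K+3$. By Proposition 7, which was proved for all $D$-structures, every structure in question has width at most $N$, so by Lemma 8 it is coded by a word over $\mathsf A_N$ whose length is its number of points. The automata (β), (γ), (δ) of Proposition 9 were defined only through $g$, $\rho$, $b$ and the involution, so they work unchanged with the new $D$, with $Q\subseteq[N]\times D$ in (γ). Automaton (α) is replaced by the complement of an automaton of type (β) for $F$, with all positions marked; if $F=\emptyset$ it is omitted. The combination, as in Proposition 9, of this automaton, of $\mathcal S$ and (β) with all positions marked, and of the complement of (δ) recognizes exactly the words $w$ for which $[\![w]\!]$ is $F$-free and $B$-critical. There are finitely many words and finitely many $D$-structures up to isomorphism of each size, so there are finitely many structures in question if and only if this effectively regular language is finite. Finiteness is decided as in the proof of Theorem A.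

**Step 2: identification with the relative basis.** Let $\mathcal U$ be substitution-closed, and apply Proposition 1 to $\mathcal C=\{V\in\mathcal U:V\text{ avoids }B\}$. The minimal members of $\mathcal U\setminus\langle\mathcal C\rangle$ are the prime $V\in\mathcal U\setminus\mathcal C$ all of whose proper prime substructures lie in $\mathcal C$. Since $V$ and its substructures are in $\mathcal U$, this says that $V$ is prime, $F$-free, contains a member of $B$, and no proper prime substructure of $V$ does. With Step 1, it is decidable whether there are finitely many of them. $\blacksquare$
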